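# Eigenvalues strictly between the first two min-max levels of a double phase problem

## 1. Critical values and the genus: quadratic forms and a landscape on a circle

An even functional on a symmetric, sphere-like set has a standard list of critical values, obtained by minimizing the maximum over symmetric compact sets that are "at least $m$-dimensional". The first guess is that this list is complete: every critical value is one of these min-max values. The talk is about this guess for one particular functional. We first fix the notion of dimension and test the guess where everything can be computed.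

**Definition (Krasnosel'skii genus).** For a symmetric compact set $K$ with $0\notin K$ (symmetric means $K=-K$), the genus $i(K)$ is the least $m$ such that there is an odd continuous map $K\to\mathbb R^m\setminus\{0\}$; it is $\infty$ if there is no such $m$, and $i(\emptyset)=0$.

Three examples cover all our needs. A pair $\{u,-u\}$ with $u\ne0$ has genus $1$. If $K=C\cup(-C)$ with $C$ nonempty and closed and $C\cap(-C)=\emptyset$, then the map equal to $1$ on $C$ and $-1$ on $-C$ is odd and continuous, so $i(K)=1$, however complicated $C$ is. The unit sphere of an $m$-dimensional space has genus $m$: this is the Borsuk–Ulam theorem.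

*Test on quadratic forms.* Let $f(x)=\sum_{j=1}^d\mu_jx_j^2$ on the unit sphere of $\mathbb R^d$, with $\mu_1\le\dots\le\mu_d$. By Lagrange multipliers the critical values are exactly the $\mu_j$. Let $\lambda^m$ be the infimum of $\max_Kf$ over symmetric compact $K$ in the sphere with $i(K)\ge m$. The unit sphere of $\mathrm{span}(e_1,\dots,e_m)$ has genus $m$ and $\max f=\mu_m$ on it, so $\lambda^m\le\mu_m$. Conversely, if $i(K)\ge m$, then $K$ contains a point with $x_1=\dots=x_{m-1}=0$; otherwise $x\mapsto(x_1,\dots,x_{m-1})$ would be an odd continuous map of $K$ into $\mathbb R^{m-1}\setminus\{0\}$. At this point $f\ge\mu_m$. So $\lambda^m=\mu_m$, and the guess is correct. The same argument, with an orthonormal basis of eigenfunctions, works for $\int|\nabla u|^2$ on $\{\|u\|_2=1\}$.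

*Test on the circle.* On the unit circle take
$$g(\theta)=3-\cos4\theta-\tfrac14\cos2\theta=4-2c^2-\tfrac c4,\qquad c=\cos2\theta .$$
It is even, since $g(\theta+\pi)=g(\theta)$. From $g'(\theta)=(-4c-\frac14)(-2\sin2\theta)$ we read off the critical values: $\frac74$ (at $c=1$), $\frac94$ (at $c=-1$) and $\frac{513}{128}$ (at $c=-\frac1{16}$). A symmetric compact proper subset $K$ of the circle omits a pair $\pm x$, and the sign of $\langle\cdot,x^\perp\rangle$ shows $i(K)\le1$. So only the full circle has genus $2$, and the min-max values are $\lambda^1=\min g=\frac74$ and $\lambda^2=\max g=\frac{513}{128}$. The critical value $\frac94$ is missed.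

The reason is visible. The sublevel set $\{g\le3\}$ consists of four arcs $\pm A_1,\pm A_2$, around $\theta=0,\pi$ and around $\theta=\pm\frac\pi2$. The two pairs of valleys have different depths $\frac74,\frac94$. But the whole sublevel set has genus $1$, because no arc is its own mirror image. So every set of genus $2$ has to go over the passes, at a height above both floors.

Hence the guess fails for a general even functional, and it can only hold because of special structure. The functional of this talk is a quotient of two norms of the same type. The plan is to build a domain on which it has valleys of different depths separated by high passes.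

## 2. The double phase eigenvalue problem

Let $\Omega\subset\mathbb R^n$ be a bounded domain (open and connected) with Lipschitz boundary, let
$$1<p<q<n,\qquad \frac qp<1+\frac1n, \tag{1}$$
and let $a:\overline\Omega\to[0,\infty)$ be Lipschitz. We call such data admissible. Put $\mathcal H(x,t)=t^p+a(x)t^q$ for $t\ge0$ and $\rho(u)=\int_\Omega\mathcal H(x,|u|)\,dx$.

**Definition (Luxemburg norm).** The space $L^{\mathcal H}(\Omega)$ consists of the measurable $u$ with $\rho(u)<\infty$, normed by $\|u\|_{\mathcal H}=\inf\{\lambda>0:\rho(u/\lambda)\le1\}$. The space $W^{1,\mathcal H}_0(\Omega)$ is the corresponding Sobolev space with zero trace, normed by $\|\nabla u\|_{\mathcal H}:=\||\nabla u|\|_{\mathcal H}$. Put $\mathcal M=\{u\in W_0^{1,\mathcal H}(\Omega):\|u\|_{\mathcal H}=1\}$.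

For example, let $|\Omega|=1$, $a\equiv1$ and let $u\equiv c>0$ be constant. If $\tau>0$ solves $\tau^p+\tau^q=1$, then $\|u\|_{\mathcal H}=c/\tau$, while $\rho(u)=c^p+c^q$. The norm is homogeneous, but $\rho$ is not. This difference will decide everything.

**Definition (eigenvalues).** A number $\lambda>0$ is an eigenvalue if there is $u\in\mathcal M$ with $\|\nabla u\|_{\mathcal H}=\lambda$ that is a weak solution of
$$-\mathrm{div}\Big(p\Big|\frac{\nabla u}\lambda\Big|^{p-2}\frac{\nabla u}\lambda+qa(x)\Big|\frac{\nabla u}\lambda\Big|^{q-2}\frac{\nabla u}\lambda\Big)=\lambda S(u)\big(p|u|^{p-2}u+qa(x)|u|^{q-2}u\big), \tag{2}$$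
$$S(u)=\frac{\int_\Omega\big(p|\frac{\nabla u}\lambda|^p+qa|\frac{\nabla u}\lambda|^q\big)dx}{\int_\Omega(p|u|^p+qa|u|^q)\,dx}.$$
Equation (2) is the Euler–Lagrange equation of $u\mapsto\|\nabla u\|_{\mathcal H}$ on $\mathcal M$, so eigenvalues are critical values of this functional. The set of all eigenvalues is the spectrum.

To see the meaning of $S(u)$, put $a\equiv0$ for a moment. Then $\|u\|_p=1$ and $\|\nabla u\|_p=\lambda$ give $S(u)=1$, and (2) becomes $-\mathrm{div}(|\nabla u|^{p-2}\nabla u)=\lambda^p|u|^{p-2}u$. So our $\lambda$ is the $p$-th root of an eigenvalue in the usual normalization.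

**Definition (variational eigenvalues).** For $m\ge1$ let $\mathcal W^m_{\mathcal H}$ be the family of symmetric compact $K\subset\mathcal M$ with $i(K)\ge m$, and
$$\lambda^m_{\mathcal H}=\inf_{K\in\mathcal W^m_{\mathcal H}}\ \sup_{u\in K}\|\nabla u\|_{\mathcal H}.$$

It is known that $(\lambda^m_{\mathcal H})$ is non-decreasing and divergent, that $\lambda^1_{\mathcal H}=\inf_{\mathcal M}\|\nabla u\|_{\mathcal H}>0$, that each $\lambda^m_{\mathcal H}$ is an eigenvalue, and that the spectrum is closed. We use only that the sequence is non-decreasing (clear, as $\mathcal W^{m+1}_{\mathcal H}\subset\mathcal W^m_{\mathcal H}$) and the formula for $\lambda^1_{\mathcal H}$ (use $K=\{\pm u\}$).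

The question whether the variational eigenvalues exhaust the spectrum comes from Francesca Colasuonno, Marco Squassina, "Eigenvalues for double phase variational integrals", arXiv:1507.01959 (2015). The answer is no. Let $B$ be the open unit ball of $\mathbb R^n$ and, for $s>1$,
$$\Lambda_s=\min\Big\{\int_B|\nabla v|^s:\ v\in W^{1,s}_0(B),\ \int_B|v|^s=1\Big\}.$$

**Theorem 1.** *Let $1<p<q<n$, $q/p<1+1/n$, and let $N\ge2$. There are a bounded connected Lipschitz domain $\Omega\subset\mathbb R^n$ and a strictly positive Lipschitz function $a$ on $\overline\Omega$ such that (2) has at least $N-1$ distinct eigenvalues in the open interval $(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. Since $(\lambda^m_{\mathcal H})_m$ is non-decreasing, none of them is a variational eigenvalue.*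

**Theorem 2.** *If in addition $\Lambda_q^{1/q}<\Lambda_p^{1/p}$, then $a$ in Theorem 1 can be chosen to be a positive constant. For every $n\ge3$ there are $1<p<q<n$ with $q/p<1+1/n$ and $\Lambda_q^{1/q}<\Lambda_p^{1/p}$.*

**Standing facts.** From now on every weight satisfies $0<b_0\le a\le\|a\|_\infty<\infty$, and all domains are bounded. We collect what this gives.

*Spaces.* Since $b_0t^q\le\mathcal H(x,t)\le1+(1+\|a\|_\infty)t^q$, we have $L^{\mathcal H}=L^q$ as sets. The norms are equivalent. Indeed, $\|u\|_{\mathcal H}=1$ implies $b_0\|u\|_q^q\le1$; and $\|u\|_q\le1$ implies $\rho(u)\le k:=|\Omega|+1+\|a\|_\infty$, so $\rho(u/k)\le\rho(u)/k\le1$ by convexity (note $k\ge1$), that is, $\|u\|_{\mathcal H}\le k$. So $W_0^{1,\mathcal H}=W_0^{1,q}$ with equivalent norms.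

*Norm and modular.* For $u\ne0$ the map $s\mapsto\rho(su)$ is continuous and strictly increasing from $0$ to $\infty$. Hence $\|u\|_{\mathcal H}=1\iff\rho(u)=1$, and for $\lambda>0$, $\|\nabla u\|_{\mathcal H}\le\lambda$ (respectively $<\lambda$, $=\lambda$) holds iff $\int\mathcal H(x,|\nabla u|/\lambda)\le1$ (respectively $<1$, $=1$). We call $\rho(u)$ the mass of $u$.

*The functional $J_\lambda$.* Put
$$J_\lambda(u)=\int\mathcal H\Big(x,\frac{|\nabla u|}\lambda\Big)dx-\rho(u). \tag{3}$$
It is non-increasing in $\lambda$, it is even, and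
$$\text{if }\rho(u)=1:\qquad \|\nabla u\|_{\mathcal H}\le\lambda\iff J_\lambda(u)\le0,\qquad \|\nabla u\|_{\mathcal H}<\lambda\iff J_\lambda(u)<0. \tag{4}$$
If $u=u_1+\dots+u_m$, where the $u_i\in W^{1,q}_0$ are nonzero on disjoint sets, then $\nabla u_i=0$ a.e. on $\{u_i=0\}$, so $J_\lambda(u)=\sum_iJ_\lambda(u_i)$. In particular this applies to $u=u^+-u^-$, where $u^\pm=\max(\pm u,0)$.

*Semicontinuity.* The functionals $u\mapsto\int\mathcal H(x,|\nabla u|/\lambda)$ and $u\mapsto\|\nabla u\|_{\mathcal H}$ are convex and continuous on $W_0^{1,q}$, hence weakly lower semicontinuous. The functional $\rho$ is continuous on $L^q$, hence weakly continuous on $W_0^{1,q}$ by Rellich's theorem. Therefore infima of the form $\inf\{\|\nabla v\|_{\mathcal H}:\rho(v)=1\}$ are attained: a minimizing sequence is bounded in $W_0^{1,q}$, and its weak limit still has mass $1$. They are positive, because $\nabla v=0$ forces $v=0$.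

*Exponents.* With $p^*=\frac{np}{n-p}$ we have $\frac{p^*}p=\frac1{1-p/n}>1+\frac pn>1+\frac1n>\frac qp$, so $q<p^*$.

## 3. Two balls: mixing is free for one power and costly for two

The sensible way to create two valleys is to take two disjoint balls of different size, with one valley for functions living in each, and to join them later by a thin tube. Let us see what happens with a single power $p$, that is, for $\|\nabla u\|_p$ on $\{\|u\|_p=1\}$.

Take disjoint balls of radii $1<R$, with nonnegative normalized minimizers $u_1,u_2$. Then $\int|\nabla u_1|^p=\Lambda_p$ and $\int|\nabla u_2|^p=R^{-p}\Lambda_p$ by scaling. The combinations $\alpha u_1+\beta u_2$ with $|\alpha|^p+|\beta|^p=1$ form a symmetric closed curve of genus $2$, and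
$$\int|\nabla(\alpha u_1+\beta u_2)|^p=|\alpha|^p\Lambda_p+|\beta|^pR^{-p}\Lambda_p\le\Lambda_p .$$
So $\lambda^2\le\Lambda_p^{1/p}$: the floor $\Lambda_p^{1/p}$ at $u_1$ is not below the second level. It is not even a valley, because moving mass to the larger ball goes downhill at once. The exact point of failure is homogeneity. With $J^{(p)}_\mu(u)=\int(|\nabla u|^p/\mu^p-|u|^p)$ we have $J^{(p)}_\mu(su)=s^pJ^{(p)}_\mu(u)$, so a piece with $J^{(p)}_\mu\le0$ keeps this sign however small we make it. Mass can be carried from one ball to the other in infinitesimal portions without leaving the sublevel set.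

With two powers the sign depends on the amplitude. Let $b:\mathbb R^n\to(0,\infty)$ be Lipschitz with $b\ge b_0>0$ and $b=b_0$ outside $B_{1/2}(0)$. Put $H_b(y,t)=t^p+b(y)t^q$ and
$$\lambda_0=\inf\Big\{\|\nabla v\|_{H_b}:\ v\in W^{1,q}_0(B),\ \int_BH_b(y,|v|)\,dy=1\Big\}.$$
On $(B,b)$ split $J_\mu$ by powers: $J_\mu(v)=X_\mu(v)-Y_\mu(v)$ with
$$X_\mu(v)=\int_B\Big(\frac{|\nabla v|^p}{\mu^p}-|v|^p\Big),\qquad Y_\mu(v)=\int_Bb\Big(|v|^q-\frac{|\nabla v|^q}{\mu^q}\Big), \tag{5}$$
so that $J_\mu(sv)=s^pX_\mu(v)-s^qY_\mu(v)$ for $s>0$. Since $\int|v|^p\le\Lambda_p^{-1}\int|\nabla v|^p$ on $W_0^{1,q}(B)\subset W^{1,p}_0(B)$,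
$$X_\mu(v)\ge(\mu^{-p}-\Lambda_p^{-1})\int_B|\nabla v|^p>0\qquad\text{for }0<\mu<\Lambda_p^{1/p},\ v\ne0. \tag{6}$$
Suppose now that
$$\lambda_0<\Lambda_p^{1/p}. \tag{7}$$
Let $v$ be a minimizer for $\lambda_0$. Then $J_{\lambda_0}(v)=0$, so $X:=X_{\lambda_0}(v)=Y_{\lambda_0}(v)>0$. Place copies $v_1,v_2$ in two disjoint unit balls and consider a mixture $\alpha v_1+\beta v_2$ of mass $1$ with $\alpha,\beta>0$; then $\alpha,\beta<1$. By additivity
$$J_{\lambda_0}(\alpha v_1+\beta v_2)=\big[(\alpha^p-\alpha^q)+(\beta^p-\beta^q)\big]X>0,$$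
so by (4) the mixture lies strictly above the level $\lambda_0$ of both ends. With two powers, along this path, there is a pass.

This is the idea of the proof. Below the threshold $\Lambda_p^{1/p}$ a piece of small mass always has $J_\mu>0$, because at small amplitude the $p$-part wins. So a function of mass $1$ at a low level must concentrate more than half of its mass in one ball and in one sign. The reduction reads as follows.

**Proposition 3.** *If (7) holds, then for every $N\ge2$ there are a bounded connected Lipschitz domain $\Omega$ and a Lipschitz $a\ge b_0$ with at least $N-1$ eigenvalues in $(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. If $b\equiv b_0$, then $a\equiv b_0$.*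

The hypothesis (7) matters for the mechanism. If $\mu>\Lambda_p^{1/p}$, there is $\varphi\in C_c^\infty(B)$ with $\int|\nabla\varphi|^p<\mu^p\int|\varphi|^p$, by density of $C_c^\infty(B)$ in $W_0^{1,p}(B)$. Then $X_\mu(\varphi)<0$, and $J_\mu(s\varphi)=s^p\big(X_\mu(\varphi)-s^{q-p}Y_\mu(\varphi)\big)<0$ for all small $s>0$: pieces of arbitrarily small mass have negative $J_\mu$.

## 4. Pieces of small mass in a single ball

In this section $\rho$ and $J$ refer to $(B,b)$. The first lemma says that enlarging a function keeps it in the sublevel set; the second is the quantitative form of "small pieces are expensive".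

**Lemma 4.** *Let $0<\mu<\Lambda_p^{1/p}$, $v\in W^{1,q}_0(B)$, $v\ne0$, $J_\mu(v)\le0$. Then $J_\mu(sv)<0$ for all $s>1$.*

*Proof.* By (6), $X_\mu(v)>0$, and $J_\mu(v)\le0$ means $Y_\mu(v)\ge X_\mu(v)$. So $J_\mu(sv)=s^pX_\mu(v)-s^qY_\mu(v)\le(s^p-s^q)X_\mu(v)<0$. $\square$

**Lemma 5.** *Assume (7). There is $\delta>0$ with $\lambda_0+\delta<\Lambda_p^{1/p}$ such that, if $0<\mu\le\lambda_0+\delta$, $v\in W_0^{1,q}(B)\setminus\{0\}$ and $J_\mu(v)\le0$, then $\rho(v)>\frac12$.*

At $\mu=\lambda_0$ the claim is immediate from Lemma 4: if $\rho(v)\le\frac12$, enlarging $v$ to mass $1$ would give a competitor below $\lambda_0$. The work is to gain the margin $\delta$, which we do by compactness. The danger is that the functions converge to $0$, and the inequality $q<p^*$ excludes this.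

*Proof.* Since $J_\mu$ is non-increasing in $\mu$, it suffices to treat $\mu=\lambda_0+\delta$. If no $\delta$ works, there are $\mu_k\downarrow\lambda_0$ with $\mu_k\le\mu_1<\Lambda_p^{1/p}$ and $v_k\ne0$ with $J_{\mu_k}(v_k)\le0$ and $\rho(v_k)\le\frac12$. Then
$$\int_BH_b\Big(y,\frac{|\nabla v_k|}{\mu_k}\Big)\le\rho(v_k)\le\frac12, \tag{8}$$
so $(v_k)$ is bounded in $W^{1,q}_0(B)$. Pass to a subsequence with $v_k\rightharpoonup v$ in $W_0^{1,q}(B)$ and $v_k\to v$ in $L^q$; then $\rho(v_k)\to\rho(v)\le\frac12$.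

*The limit is not zero.* By (6), $\mu_k\le\mu_1$, $X_{\mu_k}(v_k)\le Y_{\mu_k}(v_k)$ and the Sobolev inequality $\|v\|_q\le C_0\|\nabla v\|_p$ on $W_0^{1,p}(B)$,
$$(\mu_1^{-p}-\Lambda_p^{-1})\|\nabla v_k\|_p^p\le X_{\mu_k}(v_k)\le Y_{\mu_k}(v_k)\le\sup_Bb\;\|v_k\|_q^q\le C\|\nabla v_k\|_p^q .$$
Because $q>p$ and $\nabla v_k\ne0$, we may divide and obtain $\|\nabla v_k\|_p\ge c>0$ with $c$ independent of $k$. If $v=0$, then $\rho(v_k)\to0$, and (8) gives $\int|\nabla v_k|^p\le\mu_k^p\rho(v_k)\to0$, a contradiction.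

*The limit satisfies $J_{\lambda_0}(v)\le0$.* Fix $j$. For $k\ge j$ we have $\mu_k\le\mu_j$, so weak lower semicontinuity and (8) give
$$\int H_b\Big(y,\frac{|\nabla v|}{\mu_j}\Big)\le\liminf_k\int H_b\Big(y,\frac{|\nabla v_k|}{\mu_j}\Big)\le\liminf_k\int H_b\Big(y,\frac{|\nabla v_k|}{\mu_k}\Big)\le\lim_k\rho(v_k)=\rho(v).$$
Now let $j\to\infty$.

*Contradiction.* Since $0<\rho(v)\le\frac12$, there is $s>1$ with $\rho(sv)=1$. Lemma 4 with $\mu=\lambda_0$ gives $J_{\lambda_0}(sv)<0$, that is, $\|\nabla(sv)\|_{H_b}<\lambda_0$ by (4). This contradicts the definition of $\lambda_0$. $\square$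

The value $\frac12$ is what we need later: two pieces of mass more than $\frac12$ do not fit into a function of mass $1$.

## 5. Balls of different radii

We need valleys of different depths. We use balls of slightly different radii $r\ge1$, with the weight rescaled along, so that all of them are governed by $(B,b)$.

Fix $\delta$ as in Lemma 5, put $\bar\lambda=\lambda_0+\delta/2$, and fix $\theta\in(0,1]$ with $(1+\theta)\bar\lambda\le\lambda_0+\delta$. For $r\in[1,1+\theta]$ and $z\in\mathbb R^n$ consider the chamber $B_r(z)$ with weight $b((x-z)/r)$. If $w(x)=v((x-z)/r)$ with $v\in W^{1,q}_0(B)$, then $\nabla w(x)=r^{-1}\nabla v((x-z)/r)$, so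
$$\rho(w)=r^n\rho_B(v),\qquad J_\mu(w)=r^nJ^B_{r\mu}(v), \tag{9}$$
where the index $B$ marks quantities on $(B,b)$. If $\mu\le\bar\lambda$, then $r\mu\le\lambda_0+\delta<\Lambda_p^{1/p}$, so Lemmas 4 and 5 apply to $v$ with $r\mu$. Since $r^n\ge1$, we get the following chamber property:
$$\left.\begin{array}{l}0<\mu\le\bar\lambda,\ \ w\in W^{1,q}_0(B_r(z))\setminus\{0\},\\ J_\mu(w)\le0\end{array}\right\}\ \Longrightarrow\ \rho(w)>\tfrac12\ \text{ and }\ J_\mu(sw)<0\ \text{ for all } s>1. \tag{10}$$

Let $\lambda(r)=\min\{\|\nabla w\|_{\mathcal H}:w\in W^{1,q}_0(B_r(z)),\ \rho(w)=1\}$. It does not depend on $z$, and $\lambda(1)=\lambda_0$.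

**Lemma 6.** *Assume (7). The function $\lambda(\cdot)$ is strictly decreasing on $[1,1+\theta]$. In particular $\lambda(r)\le\lambda_0<\bar\lambda$.*

Stretching a minimizer by a factor $k>1$ lowers the gradients, but multiplies the mass by $k^n$. We must shrink the amplitude to restore mass $1$, and this hurts, because small amplitude is bad for $J$. The bound $\frac qp<1+\frac1n$ is what makes the gain larger than the loss.

*Proof.* Let $1\le r<r'\le1+\theta$, $k=r'/r>1$, and assume first that $\lambda:=\lambda(r)\le\lambda_0$. Take $z=0$ and let $u$ be a minimizer for $\lambda(r)$. With integrals over $B_r(0)$ and weight $b=b(\cdot/r)$ put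
$$A=\int\frac{|\nabla u|^p}{\lambda^p},\quad E=\int b\,\frac{|\nabla u|^q}{\lambda^q},\quad C=\int|u|^p,\quad D=\int b\,|u|^q .$$
Since $\rho(u)=1$ and $\|\nabla u\|_{\mathcal H}=\lambda$, we have $A+E=C+D=1$. Write $u(x)=v(x/r)$. Then $A-C=r^nX_{r\lambda}(v)$, and $r\lambda\le(1+\theta)\lambda_0<\Lambda_p^{1/p}$, so (6) gives $X:=A-C=D-E>0$.

Let $w(x)=u(x/k)\in W_0^{1,q}(B_{r'}(0))$. The weight on $B_{r'}(0)$ is $b(x/r')=b((x/k)/r)$, so $\rho(sw)=k^n(s^pC+s^qD)$. Choose $s>0$ with $\rho(sw)=1$. As $\rho(w)=k^n>1$, we have $s<1$, so $1\le k^ns^p(C+D)=k^ns^p$. Hence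
$$s^{q-p}\ge k^{-n(q-p)/p}>k^{-1},\qquad\text{because } \frac{q-p}p<\frac1n \text{ and } k>1.$$
Now
$$J_\lambda(sw)=k^ns^p\Big[(k^{-p}A-C)-s^{q-p}(D-k^{-q}E)\Big].$$
Here $k^{-p}A-C\le k^{-p}(A-C)=k^{-p}X<k^{-1}X$, since $p>1$; and $D-k^{-q}E\ge D-E=X$, so $s^{q-p}(D-k^{-q}E)\ge s^{q-p}X>k^{-1}X$. The bracket is negative, $J_\lambda(sw)<0$, and by (4) $\lambda(r')<\lambda=\lambda(r)$.

For $r=1$ the assumption $\lambda(r)\le\lambda_0$ holds with equality, so $\lambda(r')<\lambda_0$ for all $r'\in(1,1+\theta]$. Hence the assumption holds for every $r$, and the argument covers all pairs $r<r'$. $\square$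

## 6. Balls joined by thin tubes: proof of Proposition 3

Assume (7) and let $N\ge2$. We string $N$ chambers together and show that for thin tubes the sublevel set at height $\bar\lambda$ looks like the one on the circle in Section 1, with $N$ pairs of valleys.

**Data.** Pick $1\le r_1<\dots<r_N\le1+\theta$, let $z_i=6i\,e_1$, $B_i=B_{r_i}(z_i)$, $\lambda_i=\lambda(r_i)$. The radii are at most $2$ and neighboring centers have distance $6$, so the closures $\overline{B_i}$ are disjoint. By Lemma 6, $\lambda_0\ge\lambda_1>\dots>\lambda_N$. Put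
$$a(x)=b_0+\sum_{i=1}^N\Big[b\Big(\frac{x-z_i}{r_i}\Big)-b_0\Big],$$
$$\Omega_\varepsilon=\bigcup_{i=1}^NB_i\ \cup\ \{x=(x_1,x'):|x'|<\varepsilon,\ 6<x_1<6N\},\qquad 0<\varepsilon<\tfrac12 .$$
The $i$-th bracket vanishes outside $B_{r_i/2}(z_i)\subset B_i$. Hence $a$ is Lipschitz, $a\ge b_0$, $a=b((\cdot-z_i)/r_i)$ on $B_i$ (so each $B_i$ is a chamber), and $a\equiv b_0$ if $b\equiv b_0$.

The set $\Omega_\varepsilon$ is open, bounded and connected. We check that it is Lipschitz. For $6-\frac12<x_1<6N+\frac12$ its section is $\{|x'|<f(x_1)\}$, where $f(x_1)$ is the maximum of $\varepsilon$ and the numbers $\sqrt{r_i^2-(x_1-6i)^2}$, the square root read as $0$ where it is undefined. (For $x_1$ within $\frac12$ of $6$ or $6N$ the square root is at least $\sqrt{3/4}>\varepsilon$, so this is correct also beyond the ends of the tube.) Where a square root exceeds $\varepsilon/2$ its derivative is bounded, so $f$ is Lipschitz, and $f\ge\varepsilon$. Near a boundary point with $x'\neq0$, write $x'=te+y$ with $e=x'/|x'|$ taken at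 that point and $y\perp e$; then $\Omega_\varepsilon$ is locally $\{t<\sqrt{f(x_1)^2-|y|^2}\}$, the subgraph of a Lipschitz function. All remaining boundary points lie on the outer parts of the spheres $\partial B_1,\partial B_N$. So $\Omega_\varepsilon$ is a Lipschitz domain.

Let $\mathcal M_\varepsilon$ be $\mathcal M$ for $\Omega_\varepsilon$, and extend functions by $0$ to a fixed ball $U\supset\overline{\Omega_\varepsilon}$ (the same for all $\varepsilon$). For $\sigma\in\{+,-\}$ put
$$\rho_i^\sigma(u)=\int_{B_i}\mathcal H(x,u^\sigma)\,dx .$$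
These functionals are continuous on $L^q(U)$, $\sum_{i,\sigma}\rho_i^\sigma\le\rho$, and $\rho_i^\sigma(-u)=\rho_i^{-\sigma}(u)$. They measure the mass in each chamber and of each sign. The sign must be recorded, because we have to separate $u$ from $-u$.

**Step 1 (limits as the tubes close).** This step transfers the chamber property (10) to functions on $\Omega_\varepsilon$ with small $\varepsilon$, including whatever they do inside the tubes. Claim: *let $\varepsilon_k\to0$, $u_k\in\mathcal M_{\varepsilon_k}$, $\|\nabla u_k\|_{\mathcal H}\le\mu_k\le\bar\lambda$ and $\mu_k\to\mu$. Then $\mu>0$ and, along a subsequence, $u_k\to u$ in $L^q(U)$ with $\rho(u)=1$, $u|_{B_i}\in W^{1,q}_0(B_i)$, $u=0$ a.e. outside $\bigcup B_i$, $J_\mu(u)\le0$ and $\rho_i^\sigma(u_k)\to\rho_i^\sigma(u)$. Moreover there is a pair $(j,\tau)$ such that $w=u^\tau1_{B_j}$ satisfies $w\ne0$, $J_\mu(w)\le0$ and $\rho(w)=\rho_j^\tau(u)>\frac12$.*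

From $b_0\int|\nabla u_k|^q\le\bar\lambda^q$ the sequence is bounded in $W_0^{1,q}(U)$. Take a weak limit $u$; along a subsequence $u_k\to u$ in $L^q(U)$ and a.e., so $\rho(u)=1$ and $\rho_i^\sigma(u_k)\to\rho_i^\sigma(u)$.

Every point outside $\bigcup\overline{B_i}$ and off the $x_1$-axis lies outside $\Omega_{\varepsilon_k}$ for large $k$. The axis and the spheres are null sets, so $u=0$ a.e. outside $\bigcup B_i$. The $\overline{B_i}$ are disjoint, so multiplying $u$ by a cutoff that is $1$ near $\overline{B_i}$ and $0$ near the other balls shows that $\tilde u:=u1_{B_i}\in W^{1,q}(\mathbb R^n)$. For $t>1$ the function $x\mapsto\tilde u(z_i+t(x-z_i))$ vanishes outside $B_{r_i/t}(z_i)$, so mollification puts it in $W_0^{1,q}(B_i)$; as $t\to1$ it converges to $\tilde u$ in $W^{1,q}$. Hence $u|_{B_i}\in W_0^{1,q}(B_i)$.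

Let $\mu'>\mu$. For large $k$, $\mu_k\le\mu'$, so $\int\mathcal H(x,|\nabla u_k|/\mu')\le1$, and weak lower semicontinuity gives $\int\mathcal H(x,|\nabla u|/\mu')\le1$. If $\mu=0$, this says $\int|\nabla u|^p\le\mu'^p$ for all $\mu'>0$, so $\nabla u=0$ and $u=0$, contradicting $\rho(u)=1$. So $\mu>0$, and $\mu'\downarrow\mu$ gives $J_\mu(u)\le1-\rho(u)=0$.

By additivity $\sum_{i,\sigma}J_\mu(u^\sigma1_{B_i})=J_\mu(u)\le0$. Not all parts $u^\sigma1_{B_i}\in W_0^{1,q}(B_i)$ vanish, and vanishing parts contribute $0$; so some nonzero part $w=u^\tau1_{B_j}$ has $J_\mu(w)\le0$. As $0<\mu\le\bar\lambda$, (10) gives $\rho(w)>\frac12$.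

**Step 2 (the sublevel set splits).** We show that low functions choose one chamber and one sign. Claim: *for all small $\varepsilon$, each $u\in S_\varepsilon:=\{u\in\mathcal M_\varepsilon:\|\nabla u\|_{\mathcal H}\le\bar\lambda\}$ has exactly one pair $(i,\sigma)$ with $\rho_i^\sigma(u)>\frac12$.*

There is at most one such pair, since $\sum_{i,\sigma}\rho_i^\sigma(u)\le1$. If existence failed for arbitrarily small $\varepsilon$, there would be $\varepsilon_k\to0$ and $u_k\in S_{\varepsilon_k}$ with all $\rho_i^\sigma(u_k)\le\frac12$. Step 1 with $\mu_k=\mu=\bar\lambda$ gives, along a subsequence, $\rho_j^\tau(u_k)\to\rho_j^\tau(u)>\frac12$ for some $(j,\tau)$, a contradiction.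

From now on $\varepsilon$ is this small. Put $A_i=\{u\in S_\varepsilon:\rho_i^+(u)>\frac12\}$, so that $-A_i=\{u\in S_\varepsilon:\rho_i^-(u)>\frac12\}$. Then $S_\varepsilon$ is the disjoint union of the relatively open sets $\pm A_i$, $1\le i\le N$.

**Step 3 (the second level is high: $\lambda^2_{\mathcal H}\ge\bar\lambda$).** Let $h=1$ on $\bigcup_iA_i$ and $h=-1$ on $\bigcup_i(-A_i)$. This map $S_\varepsilon\to\{\pm1\}$ is odd, and by Step 2 it is continuous. So every symmetric compact $K\subset S_\varepsilon$ has genus at most $1$. Hence each $K\in\mathcal W^2_{\mathcal H}$ contains a function outside $S_\varepsilon$, which gives $\sup_K\|\nabla u\|_{\mathcal H}>\bar\lambda$.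

**Step 4 (each valley floor is an eigenvalue).** Let $\kappa_i=\kappa_i(\varepsilon)=\inf_{A_i}\|\nabla u\|_{\mathcal H}$. If $u$ is a minimizer for $\lambda_i$ on $B_i$, then $|u|$, extended by zero, has mass $1$, $\rho_i^+(|u|)=1$ and $\|\nabla|u|\|_{\mathcal H}=\lambda_i<\bar\lambda$, so it belongs to $A_i$. Hence
$$\kappa_i\le\lambda_i\le\lambda_0<\bar\lambda. \tag{11}$$

*The infimum is attained.* A minimizing sequence in $A_i$ has, along a subsequence, a weak limit $u\in W_0^{1,q}(\Omega_\varepsilon)$ with $\rho(u)=1$, $\rho_i^+(u)\ge\frac12$ and $\|\nabla u\|_{\mathcal H}\le\kappa_i<\bar\lambda$. So $u\in S_\varepsilon$, and it has a unique pair $(j,\sigma)$ with $\rho_j^\sigma(u)>\frac12$. If $(j,\sigma)\ne(i,+)$, then $\rho_j^\sigma(u)+\rho_i^+(u)>1$, which is impossible. So $u\in A_i$ and $\|\nabla u\|_{\mathcal H}=\kappa_i>0$.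

*The minimizer solves (2).* Let $u$ be this minimizer, $\kappa=\kappa_i$, $\varphi\in W_0^{1,\mathcal H}(\Omega_\varepsilon)$. The function $(t,s)\mapsto\rho(s(u+t\varphi))$ is $C^1$ near $(0,1)$: differentiation under the integral is allowed, since for bounded $s,t$ the derivatives of the integrand are dominated by a multiple of $(1+|u|+|\varphi|)^q$. At $(0,1)$ its $s$-derivative is $\int(p|u|^p+qa|u|^q)>0$. By the implicit function theorem there is a $C^1$ function $s(t)$ with $s(0)=1$, $u_t:=s(t)(u+t\varphi)\in\mathcal M_\varepsilon$ and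
$$s'(0)=-\frac{\int(p|u|^{p-2}u+qa|u|^{q-2}u)\varphi}{\int(p|u|^p+qa|u|^q)} .$$
For small $|t|$ we have $\rho_i^+(u_t)>\frac12$ by continuity. Either $\|\nabla u_t\|_{\mathcal H}>\bar\lambda>\kappa$, or $u_t\in S_\varepsilon$, hence $u_t\in A_i$ and $\|\nabla u_t\|_{\mathcal H}\ge\kappa$. In both cases
$$\int\mathcal H\Big(x,\frac{|\nabla u_t|}\kappa\Big)dx\ge1,\qquad\text{with equality at }t=0 .$$
The left side is differentiable in $t$ (as above, with $\nabla u_t=s(t)(\nabla u+t\nabla\varphi)$), so its derivative at $t=0$ vanishes. With $F=p|\frac{\nabla u}\kappa|^{p-2}\frac{\nabla u}\kappa+qa|\frac{\nabla u}\kappa|^{q-2}\frac{\nabla u}\kappa$ this says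
$$\frac1\kappa\int F\cdot\nabla\varphi+s'(0)\int\Big(p\Big|\frac{\nabla u}\kappa\Big|^p+qa\Big|\frac{\nabla u}\kappa\Big|^q\Big)=0 .$$
Inserting $s'(0)$ we get $\int F\cdot\nabla\varphi=\kappa S(u)\int(p|u|^{p-2}u+qa|u|^{q-2}u)\varphi$ for all $\varphi$, the weak form of (2) with $\lambda=\kappa=\|\nabla u\|_{\mathcal H}$ and $u\in\mathcal M_\varepsilon$. So $\kappa_i$ is an eigenvalue, and the argument shows that $u$ is a local minimizer of $\|\nabla\cdot\|_{\mathcal H}$ on $\mathcal M_\varepsilon$.

**Step 5 (the floors have different heights).** We show $\kappa_i(\varepsilon)\to\lambda_i$ as $\varepsilon\to0$. By (11), $0<\kappa_i(\varepsilon)\le\lambda_i$, so it suffices to take $\varepsilon_k\to0$ with $\kappa_i(\varepsilon_k)\to\kappa$ and prove $\kappa=\lambda_i$; clearly $\kappa\le\lambda_i$. Let $u_k\in A_i$ be the minimizers from Step 4. Step 1 with $\mu_k=\kappa_i(\varepsilon_k)$ gives a limit $u$ with $\rho(u)=1$, $\rho_i^+(u)\ge\frac12$, and a pair $(j,\tau)$ with $\rho_j^\tau(u)>\frac12$ and $J_\kappa(u^\tau1_{B_j})\le0$.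 As in Step 4, necessarily $(j,\tau)=(i,+)$. Put $w=u^+1_{B_i}\in W_0^{1,q}(B_i)$. Since $\rho(w)\le1$, there is $s\ge1$ with $\rho(sw)=1$. Then $J_\kappa(sw)\le0$: for $s=1$ this is what we have, for $s>1$ it is (10). By (4), $\|\nabla(sw)\|_{\mathcal H}\le\kappa$, and therefore $\lambda_i\le\kappa$.

**Step 6 (counting).** Since $\lambda_1>\dots>\lambda_N$, Step 5 shows that for $\varepsilon$ small $\kappa_1,\dots,\kappa_N$ are $N$ distinct eigenvalues, and all are $<\bar\lambda\le\lambda^2_{\mathcal H}$ by (11) and Step 3. Outside $S_\varepsilon$ the functional exceeds $\bar\lambda$, and $S_\varepsilon=\bigcup_i(\pm A_i)$, so $\lambda^1_{\mathcal H}=\inf_{\mathcal M_\varepsilon}\|\nabla u\|_{\mathcal H}=\min_i\kappa_i$. The other $N-1$ values $\kappa_i$ lie in the open interval $(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. This proves Proposition 3, with $\Omega=\Omega_\varepsilon$. $\square$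

## 7. Weights and exponents with $\lambda_0<\Lambda_p^{1/p}$

It remains to satisfy (7). Put $\lambda_*=\Lambda_p^{1/p}$. By (4) it is enough to find one function of mass $1$ with $J_{\lambda_*}<0$. The idea is to make the weight large: then functions of mass $1$ have small amplitude, the $p$-part disappears, and only the sign of the $q$-part counts.

**Proof of Theorem 1.** Let $\eta(y)=(1-2|y|)^+$ and $b=1+c\eta$ with $c>0$; this is admissible for Section 3 with $b_0=1$. Take $\psi\in C_c^\infty(B)$ with $0\le\psi\le1$ and $\psi=1$ on $B_{1/2}(0)$. On the set where $\eta>0$ we have $\psi=1$ and $\nabla\psi=0$. So, in the notation (5),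
$$Y:=Y_{\lambda_*}(\psi)=\int_B\Big(\psi^q-\frac{|\nabla\psi|^q}{\lambda_*^q}\Big)+c\int_B\eta,\qquad D:=\int_Bb\,\psi^q=\int_B\psi^q+c\int_B\eta,$$
and $X:=X_{\lambda_*}(\psi)$ does not depend on $c$. Choose $s=s_c>0$ with $\rho(s\psi)=s^p\int\psi^p+s^qD=1$. As $c\to\infty$, $D\to\infty$ and $s^qD\le1$, so $s\to0$; then $s^p\int\psi^p\to0$ and $s^qD\to1$. Also $Y/D\to1$. Hence
$$J_{\lambda_*}(s\psi)=s^pX-s^qD\cdot\frac YD\longrightarrow-1 .$$
For $c$ large this is negative, so $\|\nabla(s\psi)\|_{H_b}<\lambda_*$ and (7) holds. Proposition 3 gives $\Omega$ and $a\ge1$ with at least $N-1$ eigenvalues in $(\lambda^1_{\mathcal H},\lambda^2_{\mathcal H})$. As $\lambda^m_{\mathcal H}\ge\lambda^2_{\mathcal H}$ for $m\ge2$, none of them is variational. $\square$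

**Proof of Theorem 2, first part.** Let $\Lambda_q^{1/q}<\Lambda_p^{1/p}$, let $b\equiv b_0$ be constant, and let $\psi\ge0$ be a minimizer for $\Lambda_q$, so $\int|\nabla\psi|^q=\Lambda_q\int\psi^q$. Choose $s>0$ with $s^p\int\psi^p+s^qb_0\int\psi^q=1$. As $b_0\to\infty$ we get, as before, $s\to0$ and $s^qb_0\int\psi^q\to1$, so
$$J_{\lambda_*}(s\psi)=s^pX_{\lambda_*}(\psi)-s^qb_0\int_B\psi^q\Big(1-\frac{\Lambda_q}{\lambda_*^q}\Big)\longrightarrow-\Big(1-\frac{\Lambda_q}{\lambda_*^q}\Big)<0,$$
the last inequality being the hypothesis $\Lambda_q^{1/q}<\lambda_*$. So (7) holds for large constant $b_0$, and Proposition 3 yields the conclusion with $a\equiv b_0$. $\square$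

**Proof of Theorem 2, second part.** Let $g(s)=\Lambda_s^{1/s}$ and $n\ge3$. We need two nearby exponents at which $g$ decreases. We show that $g$ is near $n$ or above for $s$ close to $1$, and below $n$ for $s$ close to $n$.

*Lower bound.* For $u\in C_c^\infty(B)$, since $\mathrm{div}(x)=n$ and $|x|\le1$,
$$n\int|u|^s=\int\mathrm{div}(x)\,|u|^s=-s\int|u|^{s-2}u\,\nabla u\cdot x\le s\int|u|^{s-1}|\nabla u|\le s\|u\|_s^{s-1}\|\nabla u\|_s .$$
So $n\|u\|_s\le s\|\nabla u\|_s$, and by density $g(s)\ge\frac ns$.

*Upper bound.* The function $1-|x|$ has $\int_B|\nabla(1-|x|)|^s=|B|$ and $\int_B(1-|x|)^s=n|B|\int_0^1r^{n-1}(1-r)^s\,dr$. The last integral is the Beta value $\frac{\Gamma(n)\Gamma(s+1)}{\Gamma(n+s+1)}$. Hence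
$$g(s)^s\le\Big(n\int_0^1r^{n-1}(1-r)^s\,dr\Big)^{-1}=\frac{(s+1)(s+2)\cdots(s+n)}{n!} .$$
As $s\to n$, the resulting bound for $g(s)$ tends to $\binom{2n}n^{1/n}$. For $n=3$ this is $20^{1/3}<27^{1/3}=3$. For $n\ge4$, $\binom{2n}n<4^n$ gives a value $<4\le n$. So there is $q_0\in(1,n)$ with $g(q_0)<n$. (For $n=2$ the limit is $\sqrt6>2$, and this comparison gives nothing.)

*Choice of exponents.* Since $g(s)\ge\frac ns\to n>g(q_0)$ as $s\to1^+$, there is $s\in(1,q_0)$ with $g(s)>g(q_0)$. Choose $s=t_0<t_1<\dots<t_l=q_0$ with $t_{j+1}/t_j<1+\frac1n$ for all $j$. Because $g(t_0)>g(t_l)$, some step has $g(t_{j+1})<g(t_j)$. Take $p=t_j$ and $q=t_{j+1}$; then $1<p<q<n$, $\frac qp<1+\frac1n$ and $\Lambda_q^{1/q}<\Lambda_p^{1/p}$. $\square$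

The strict inequality $p<q$ is essential in this argument: in Lemma 4 the factor $s^p-s^q$ would be $0$ for $p=q$, and we are back at the free mixing of Section 3. So the argument says nothing about the $p$-Laplacian itself.
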